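\title{Two-local surjective isometries of unital separable C$^*$-algebras}

\begin{abstract}
A map $\Phi$ from a normed space to itself is a 2-local surjective isometry if at any two points it agrees with some surjective isometry, which may depend on the two points. No linearity is assumed. We prove that every such map on a unital separable C$^*$-algebra $A$ is surjective, and that separability cannot be dropped. The proof first reduces the problem to a unital Jordan $*$-endomorphism $\varphi$ of $A$ that agrees at each self-adjoint element with a Jordan $*$-automorphism. We then invert $\varphi$ on the atomic part of the bidual and show that this inverse is injective and takes its values in $A$. The main tool is the construction of single self-adjoint elements whose spectral projections record a pure state, an orthonormal basis, or a whole sequence of pure states.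
\end{abstract}

\section{Introduction}\label{sec:intro}

In this paper an \emph{isometry} between normed spaces is a distance-preserving map; it is not assumed to be linear. For normed spaces $X$ and $Y$, let $\mathcal{TL}(X,Y)$ be the set of all maps $\Phi\colon X\to Y$ with the following property: for any $a,b\in X$ there is a surjective isometry $\Phi_{a,b}\colon X\to Y$ such that
\[
\Phi_{a,b}(a)=\Phi(a),\qquad \Phi_{a,b}(b)=\Phi(b).
\]
We write $\mathcal{TL}(X)=\mathcal{TL}(X,X)$. A member of $\mathcal{TL}(X)$ is a map that no pair of points can distinguish from a surjective isometry. It is an isometry, because $\|\Phi(a)-\Phi(b)\|=\|\Phi_{a,b}(a)-\Phi_{a,b}(b)\|=\|a-b\|$, and every surjective isometry belongs to $\mathcal{TL}(X)$. So $\mathcal{TL}(X)$ is the group of surjective isometries of $X$ exactly when all its members are surjective. Surjectivity is a global property, and the question is whether it can be detected two points at a time.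

By the Mazur--Ulam theorem, a surjective isometry between normed spaces is real-affine: it is a real-linear surjective isometry followed by a translation. Hence $\Phi\in\mathcal{TL}(X)$ if and only if for all $a,b\in X$ there is a real-linear surjective isometry $T$ of $X$ with
\begin{equation}\label{eq:diff}
\Phi(a)-\Phi(b)=T(a-b).
\end{equation}
Indeed, $T$ is the linear part of $\Phi_{a,b}$; conversely, given $T$, put $\Phi_{a,b}(x)=T(x-b)+\Phi(b)$. Call a real-linear map $L\colon X\to X$ a \emph{local surjective isometry} if for each $a\in X$ there is a real-linear surjective isometry $T_a$ of $X$ with $L(a)=T_a(a)$. By \eqref{eq:diff}, these are exactly the real-linear members of $\mathcal{TL}(X)$.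

\begin{example}\label{ex:hilbert}
Let $S$ be the unilateral shift on $\ell^2$. For each $x$ the vectors $x$ and $Sx$ have the same norm, so some unitary operator maps $x$ to $Sx$. Thus $S\in\mathcal{TL}(\ell^2)$, and $S$ is not surjective.
\end{example}

The isometry group of a Hilbert space remembers nothing about a vector except its norm. The isometry group of a unital C$^*$-algebra $A$ remembers much more. A \emph{Jordan $*$-homomorphism} between C$^*$-algebras is a complex-linear map $\varphi$ with $\varphi(a^*)=\varphi(a)^*$ and $\varphi(a^2)=\varphi(a)^2$; examples are $*$-homomorphisms and the transpose on $M_n(\mathbb C)$. We write $\mathcal J(A)$ for the group of Jordan $*$-automorphisms of $A$, that is, bijective Jordan $*$-homomorphisms $A\to A$. A \emph{real Jordan $*$-automorphism} is a bijective real-linear map with the same two identities; the involution $a\mapsto a^*$ is one. Every real-linear surjective isometry of $A$ has the form $a\mapsto uJ(a)$ with $u$ unitary and $J$ a real Jordan $*$-automorphism (Proposition~\ref{prop:isom}). Such a map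 transports the spectral projections of a positive element together with their multiplicities. One therefore expects a positive answer as soon as $A$ has enough elements whose spectral data record the structure of $A$, and separability is what allows one to build such elements by countable constructions.

It is known that every map in $\mathcal{TL}(A)$ is surjective if $A$ is a unital commutative separable C$^*$-algebra, or more generally if $A=C(K)$ for a first countable compact Hausdorff space $K$. The following question is posed in \cite{Mori}.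

\begin{quote}
\emph{Let $A$ be a unital separable C$^*$-algebra. Is every map in $\mathcal{TL}(A)$ surjective?}
\end{quote}

The answer is yes.

\begin{theorem}\label{thm:main}
Let $A$ be a unital separable C$^*$-algebra. Every $\Phi\in\mathcal{TL}(A)$ is surjective. Hence $\mathcal{TL}(A)$ is exactly the group of surjective isometries of $A$.
\end{theorem}

\begin{theorem}\label{thm:local}
Let $A$ be a unital separable C$^*$-algebra and let $L\colon A\to A$ be real-linear, such that for each $a\in A$ there is a real-linear surjective isometry $T_a\colon A\to A$ with $L(a)=T_a(a)$. Then $L$ is surjective. Consequently $L=uJ(\cdot)$ with $u\in A$ unitary and $J$ a real Jordan $*$-automorphism.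
\end{theorem}

\begin{theorem}\label{thm:XY}
If $X,Y$ are normed spaces, one of which is isometric to a unital separable C$^*$-algebra, then every $\Phi\in\mathcal{TL}(X,Y)$ is a surjective affine isometry.
\end{theorem}

\begin{proposition}\label{prop:nonsep}
For an uncountable set $\Gamma$, let $c(\Gamma)$ be the algebra of continuous functions on the one-point compactification $\Gamma\cup\{\infty\}$ of the discrete set $\Gamma$. Then $\mathcal{TL}(c(\Gamma))$ contains a non-surjective map.
\end{proposition}

The three theorems are reduced to the following statement, which carries most of the work. We write $A_{sa}$ for the self-adjoint part of $A$.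

\begin{theorem}\label{thm:jordan}
Let $A$ be a unital separable C$^*$-algebra and let $\varphi\colon A\to A$ be a unital Jordan $*$-homomorphism such that
\begin{equation}\label{eq:L}
\text{for every } h\in A_{sa} \text{ there is } \alpha\in\mathcal J(A) \text{ with } \varphi(h)=\alpha(h).
\tag{L}
\end{equation}
Then $\varphi$ is surjective.
\end{theorem}

Section~\ref{sec:comm} proves Proposition~\ref{prop:nonsep} and the commutative case of Theorem~\ref{thm:jordan}, and reads off from the latter the plan of the general proof. Sections~\ref{sec:prelim} and~\ref{sec:diag} collect the tools. Section~\ref{sec:reduction} derives Theorems~\ref{thm:main}, \ref{thm:local} and~\ref{thm:XY} from Theorem~\ref{thm:jordan}, which is proved in Sections~\ref{sec:inverse}--\ref{sec:hump}.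

\section{The commutative model}\label{sec:comm}

In a commutative algebra $ab=\frac14\big((a+b)^2-(a-b)^2\big)$, so Jordan $*$-homomorphisms are $*$-homomorphisms. The unital $*$-endomorphisms of $C(K)$, for $K$ compact Hausdorff, are the maps $a\mapsto a\circ\phi$ with $\phi\colon K\to K$ continuous, and the automorphisms correspond to homeomorphisms.

\subsection{Two shifts}

Let $\Gamma$ be an infinite set. A function $f$ on $\Gamma\cup\{\infty\}$ lies in $c(\Gamma)$ if and only if $\{\gamma:|f(\gamma)-f(\infty)|\ge\varepsilon\}$ is finite for every $\varepsilon>0$. Fix $\gamma_0\in\Gamma$ and an injective map $\tau\colon\Gamma\to\Gamma$ with $\tau(\Gamma)=\Gamma\setminus\{\gamma_0\}$, and define the shift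
\begin{equation}\label{eq:shift}
\varphi(f)(\tau(\gamma))=f(\gamma),\qquad \varphi(f)(\gamma_0)=f(\infty),\qquad \varphi(f)(\infty)=f(\infty).
\end{equation}
This is an isometric unital $*$-endomorphism of $c(\Gamma)$. It is not surjective, since its range lies in $\{g:g(\gamma_0)=g(\infty)\}$.

Take first $\Gamma=\mathbb N$, and let $h(n)=1/n$, $h(\infty)=0$. The function $h$ vanishes at exactly one point, and so does $h\circ\beta$ for every homeomorphism $\beta$. But $\varphi(h)$ vanishes at the two points $\gamma_0$ and $\infty$. So a single element detects that $\varphi$ violates \eqref{eq:L}. For uncountable $\Gamma$ no element of $c(\Gamma)$ vanishes at $\infty$ only, and the shift goes undetected.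

\begin{proof}[Proof of Proposition~\ref{prop:nonsep}]
We show that the map \eqref{eq:shift} is a local surjective isometry; then it lies in $\mathcal{TL}(c(\Gamma))$ by \eqref{eq:diff}. Let $f\in c(\Gamma)$. The set $N=\{\gamma\in\Gamma:f(\gamma)\ne f(\infty)\}$ is a countable union of finite sets. Since $\Gamma$ is uncountable, $|\Gamma\setminus N|=|\Gamma\setminus\tau(N)|=|\Gamma|$, so $\tau|_N$ extends to a bijection $\beta$ of $\Gamma$. With $\beta(\infty)=\infty$ it is a homeomorphism of $\Gamma\cup\{\infty\}$, and $g\mapsto g\circ\beta^{-1}$ is a surjective linear isometry of $c(\Gamma)$. At a point $\tau(\gamma)$ with $\gamma\in N$, both $\varphi(f)$ and $f\circ\beta^{-1}$ take the value $f(\gamma)$; off $\tau(N)$ both take the value $f(\infty)$. So $\varphi(f)=f\circ\beta^{-1}$.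
\end{proof}

\subsection{The Jordan theorem for $C(K)$}\label{ss:CK}

Let $K$ be a compact metric space, $A=C(K)$, and let $\varphi(a)=a\circ\phi$ satisfy \eqref{eq:L}. The proof that $\varphi$ is surjective has three steps.

\emph{Step 1: a pointwise inverse.} Let $\omega\in K$ and $l=\operatorname{dist}(\cdot,\omega)$, which vanishes at $\omega$ only. By \eqref{eq:L}, $l\circ\phi=l\circ\beta$ for a homeomorphism $\beta$. The zero set of the left side is $\phi^{-1}(\omega)$, and the zero set of the right side is one point. So $\omega$ has exactly one preimage $\psi(\omega)$. For $x\in C(K)$ put $\Psi(x)=x\circ\psi$, a bounded function on $K$. Then $\Psi(\varphi(a))=a$.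

\emph{Step 2: $\Psi$ is injective.} Every $\sigma\in K$ is a preimage of $\phi(\sigma)$, so $\sigma=\psi(\phi(\sigma))$ and $\psi$ is onto.

\emph{Step 3: $\Psi$ takes values in $C(K)$.} The map $\phi$ is a continuous bijection of a compact Hausdorff space, so $\psi=\phi^{-1}$ is continuous.

Now if $x\in C(K)$ and $y=\Psi(x)\in C(K)$, then $\Psi(\varphi(y))=y=\Psi(x)$, so $x=\varphi(y)$.

\subsection{What has to be replaced}

For general $A$, points become pure states, grouped into irreducible representations $\pi$, and the bounded functions on $K$ become the $\ell^\infty$-sum of the algebras $B(H_\pi)$, which sits inside the bidual $A^{**}$. The three steps survive, but each needs a new argument.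

In Step~1 a separable algebra still has, for each pure state $\omega$, a positive element $l_\omega$ at which only $\omega$ vanishes, and this gives uniqueness of the preimage. To define $\Psi$ one must also show that $\varphi^{**}$ maps each block $B(H_\pi)$ onto a block $B(H_{\widehat\pi})$. For this we build one element that records a whole orthonormal basis of $H_\pi$ (Section~\ref{sec:inverse}).

Step~2 used that a point composed with $\phi$ is a point. A pure state composed with a homomorphism need not be pure: the vector state of $(1,1)/\sqrt2$ on $M_2(\mathbb C)$ restricts to the average of the two characters on the diagonal matrices. We do not show that $\pi\mapsto\widehat\pi$ is onto; we show with primitive ideals that the representations $\widehat\pi$ have no common kernel (Section~\ref{sec:inj}).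

Step~3 used compactness of $K$. The pure states of $A$ need not be weak$^*$ closed: on the algebra of compact operators on $\ell^2$ with the unit adjoined, the vector states of $(e_1+e_n)/\sqrt2$ converge to the average of the vector state of $e_1$ and the character that kills the compact operators. Instead we show that \eqref{eq:L}, applied to one well-chosen element, yields one automorphism that agrees with $\Psi^{-1}$ along a whole sequence of pure states (Section~\ref{sec:encode}), and we reach such sequences by a gliding hump argument (Section~\ref{sec:hump}).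

\section{Preliminaries}\label{sec:prelim}

From now on $A\neq0$ is a unital separable C$^*$-algebra, $A_+$ is its positive cone, $\operatorname{Re}x=\frac12(x+x^*)$, and ``ideal'' means closed two-sided ideal. Elements $x,y$ are \emph{orthogonal} if they are self-adjoint and $xy=0$.

\subsection{The bidual}

The bidual $A^{**}$ is a von Neumann algebra that contains $A$ as a weak$^*$ dense subalgebra with the same unit. The involution is weak$^*$ continuous, multiplication is separately weak$^*$ continuous, and $(A^{**})_{sa}=(A_{sa})^{**}$ isometrically. Every state of $A$ has a unique weak$^*$ continuous extension to $A^{**}$, denoted by the same letter, and these extensions are the normal states of $A^{**}$. For $h\in A_{sa}$ and a bounded Borel function $f$ on $\mathbb R$ we have $f(h)\in A^{**}$, and $\chi_B(h)$ is the spectral projection of a Borel set $B$. For a state $\kappa$, the functional $f\mapsto\kappa(f(h))$ is integration against a probability measure on the spectrum of $h$. So if $f_n\to f$ pointwise and boundedly, then $f_n(h)\to f(h)$ weak$^*$.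 The following facts will be used constantly.

\begin{itemize}
\item[(E1)] Let $q\in A^{**}$ be a projection. If $\kappa(q)=1$, then $\kappa(y)=\kappa(qyq)$ for all $y\in A^{**}$, by the Cauchy--Schwarz inequality. The states with $\kappa(q)=1$ are the normal states of $qA^{**}q$, and they separate its points; so if they all vanish at $y$, then $qyq=0$.
\item[(E2)] Let $h\in A_{sa}$, $y\in A^{**}$, $t\in\mathbb R$ and $hy=ty$. Then $f(h)y=f(t)y$ for continuous $f$ (approximate by polynomials). If $y$ is a projection, letting $f$ decrease to $\chi_{\{t\}}$ gives $y\le\chi_{\{t\}}(h)$. For real continuous $f,g$ with $f(0)=g(0)=0$ and $h,k,u\in A_{sa}$ it follows that $hk=0$ implies $f(h)g(k)=0$, and that $uk=k$ implies $uf(k)=f(k)$, because $k(1-u)=0$.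
\item[(E3)] Let $h\in A_{sa}$ and $h\le t$ or $h\ge t$. The measure of a state $\kappa$ lives on one side of $t$, so $\kappa(h)=t$ if and only if $\kappa(\chi_{\{t\}}(h))=1$. In that case (E1) and $f(h)\chi_{\{t\}}(h)=f(t)\chi_{\{t\}}(h)$ give $\kappa(f(h)yf(h))=f(t)^2\kappa(y)$ for real continuous $f$ and $y\in A$.
\item[(E4)] Let $x_1,\dots,x_r\in A_{sa}$ be mutually orthogonal, $t>0$, and $B=(t,\infty)$ or $B=[t,\infty)$. Then $\chi_B(\sum x_i)=\sum\chi_B(x_i)$, with mutually orthogonal terms. Indeed, $f(\sum x_i)=\sum f(x_i)$ for polynomials without constant term, hence for continuous $f$ with $f(0)=0$, and $\chi_B$ is a bounded pointwise limit of such $f$.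
\end{itemize}

A projection of $A^{**}$ is \emph{open} if it is the weak$^*$ limit of an increasing net in $A_+$, and \emph{closed} if its complement is open. If $B\subset\mathbb R$ is open, then $\chi_B$ is an increasing limit of continuous nonnegative functions, so $\chi_B(h)$ is open; if $B$ is closed, $\chi_B(h)$ is closed.

\subsection{Irreducible representations and pure states}\label{ss:irr}

Let $\operatorname{Irr}(A)$ contain one irreducible representation $\pi$ on $H_\pi$ from each unitary equivalence class. Each $H_\pi$ is separable, since $\pi(A)\xi$ is dense for $\xi\neq0$. The representation $\pi$ extends to a normal $*$-homomorphism of $A^{**}$ onto $B(H_\pi)$, with kernel $(1-z_\pi)A^{**}$ for a central projection $z_\pi$. We identify $z_\pi A^{**}$ with $B(H_\pi)$, so that $az_\pi=\pi(a)$ and $f(h)z_\pi=f(\pi(h))$ for Borel $f$. Since $B(H_\pi)$ is a factor, $z_\pi$ is a minimal central projection: $zz_\pi\in\{0,z_\pi\}$ for every central projection $z$. For $\pi\ne\rho$ we have $z_\pi z_\rho=0$. Put $z_{at}=\sum_\pi z_\pi$. Then $z_{at}A^{**}$,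 the \emph{atomic part}, is the $\ell^\infty$-sum of the $B(H_\pi)$. For $A=C(K)$ it is the algebra of bounded functions on $K$.

The pure states are the vector states $\omega=\langle\pi(\cdot)\xi,\xi\rangle$ with $\pi\in\operatorname{Irr}(A)$ and $\|\xi\|=1$, and $\|a\|=\sup_\omega|\omega(a)|$ for $a\in A_{sa}$, the supremum being over pure states. Let $p_\omega\in z_\pi A^{**}$ be the projection onto $\mathbb C\xi$. Then
\[
p_\omega yp_\omega=\omega(y)p_\omega\qquad(y\in A^{**}),
\]
so by (E1) a state with value $1$ at $p_\omega$ equals $\omega$. A unit vector $\eta\in H_\pi$ that induces $\omega$ satisfies $\langle p_\omega\eta,\eta\rangle=\omega(p_\omega)=1$, so it is proportional to $\xi$.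

A nonzero projection $p\in A^{**}$ is \emph{minimal} if it majorizes no other nonzero projection, equivalently if $pA^{**}p=\mathbb Cp$. Each $p_\omega$ is minimal. Conversely, if $p$ is minimal, then $pyp=\omega(y)p$ defines a normal state $\omega$. It is pure, because the states in a convex decomposition of $\omega$ have value $1$ at $p$ and so equal $\omega$; and $pp_\omega p=\omega(p_\omega)p=p$ gives $p\le p_\omega$, so $p=p_\omega$. In particular every minimal projection lies under some $z_\pi$.

There is a countable set $\{\pi_k\}\subset\operatorname{Irr}(A)$ with $\bigcap_k\ker\pi_k=0$: for each $a$ in a countable dense set choose $\pi$ with $\|\pi(a)\|=\|a\|$; the direct sum is isometric on a dense set, hence isometric.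

\subsection{Prescribing an element on finitely many vectors}

The constructions below modify an element of $A$ slightly so that it acts in a prescribed way on finite-dimensional subspaces. We first note how to extend a partially defined operator to a self-adjoint one.

\begin{lemma}\label{lem:saext}
Let $P$ be a projection on a Hilbert space and let $Q$ be a bounded operator with $Q=QP$ and $PQ$ self-adjoint. Then $T=Q+Q^*-PQ$ is self-adjoint, $TP=Q$ and $\|T\|\le3\|Q\|$.
\end{lemma}

\begin{proof}
Since $Q^*P=(PQ)^*=PQ$, we have $TP=Q+PQ-PQ=Q$.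
\end{proof}

\begin{lemma}[Transitivity]\label{lem:trans}
Let $\pi_1,\dots,\pi_n\in\operatorname{Irr}(A)$ be distinct, let $K_k\subset H_{\pi_k}$ be finite-dimensional, let $T_k=T_k^*\in B(H_{\pi_k})$ and $M=\max_k\|T_k\|$. There is $c\in A_{sa}$ with $\|c\|\le2M$ and $\pi_k(c)|_{K_k}=T_k|_{K_k}$ for all $k$.
\end{lemma}

\begin{proof}
Let $\pi=\bigoplus\pi_k$ and let $P_k$ be the projection onto $K_k$. The $\pi_k$ are irreducible and pairwise inequivalent, so $\pi(A)''=\bigoplus B(H_{\pi_k})$. By the Kaplansky density theorem, the self-adjoint elements of $\pi(A)$ of norm $\le M$ are strongly dense in the self-adjoint elements of $\pi(A)''$ of norm $\le M$, and each of them lifts to an element of $A_{sa}$ of norm $\le M$ (truncate any self-adjoint lift by functional calculus). On finite-dimensional subspaces strong convergence is norm convergence. So there is $c_1\in A_{sa}$, $\|c_1\|\le M$, such that $Q_k=(T_k-\pi_k(c_1))P_k$ has norm $\le M/12$. Lemma~\ref{lem:saext} gives self-adjoint $T_k'$ with $T_k'P_k=(T_k-\pi_k(c_1))P_k$ and $\|T_k'\|\le M/4$. Repeat with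 $T'_k$ and $M/4$ in place of $T_k$ and $M$, and so on. We obtain $c_i\in A_{sa}$ with $\|c_i\|\le4^{1-i}M$ and $\|(T_k-\pi_k(c_1+\dots+c_i))P_k\|\le 4^{-i}M$. Put $c=\sum c_i$; then $\|c\|\le\frac43M$.
\end{proof}

\subsection{Peaking elements and supports of ideals}

Every separable C$^*$-algebra $B$ contains a \emph{strictly positive} element $j$, which we always normalize by $0\le j\le1$. The property we use is that $j^{1/n}b\to b$ and $bj^{1/n}\to b$ in norm for all $b\in B$. If $B\subset A$ and a state $\kappa$ of $A$ vanishes at $j$, then $\kappa(j^{1/n}bj^{1/n})=0$ by (E3), so $\kappa$ vanishes on $B$. The next lemma supplies the substitute for the function $\operatorname{dist}(\cdot,\omega)$.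

\begin{lemma}\label{lem:peak}
Let $\omega$ be a pure state.
\begin{itemize}
\item[(a)] There is $l_\omega\in A$, $0\le l_\omega\le1$, such that $\omega$ is the only state vanishing at $l_\omega$.
\item[(b)] Let $h\in A_{sa}$ and $h\le t$ or $h\ge t$. Then $\omega$ is the only state with value $t$ at $h$ if and only if $\chi_{\{t\}}(h)=p_\omega$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\omega=\langle\pi(\cdot)\xi,\xi\rangle$ and $N=\{a:\omega(a^*a)=0\}=\{a:\pi(a)\xi=0\}$, a closed left ideal. We claim that $\ker\omega\subset N+N^*$. Let $\omega(a)=0$, so that $\eta=\pi(a)\xi$ is orthogonal to $\xi$. By Lemma~\ref{lem:trans} there is $c\in A_{sa}$ with $\pi(c)\xi=0$ and $\pi(c)\eta=\eta$. Then $(1-c)a\in N$ and $(ca)^*=a^*c\in N$, and $a=(1-c)a+ca$.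

The set $N\cap N^*$ is a C$^*$-subalgebra. Let $l_\omega$ be a strictly positive element of it; then $\pi(l_\omega)\xi=0$ and $\omega(l_\omega)=0$. Let $\kappa$ be a state with $\kappa(l_\omega)=0$. Then $\kappa$ vanishes on $N\cap N^*$. For $a\in N$ we have $a^*a\in N\cap N^*$, so $|\kappa(a)|^2\le\kappa(a^*a)=0$. Hence $\kappa$ vanishes on $N+N^*\supset\ker\omega$, and $\kappa=\omega$ because both states are $1$ at the unit.

(b) Let $q=\chi_{\{t\}}(h)$. By (E3) the states with value $t$ at $h$ are those with value $1$ at $q$. If $q=p_\omega$, the only such state is $\omega$. Conversely, if $\omega$ is the only such state, then $q\ne0$ and $qA^{**}q$ has a unique normal state, so $qA^{**}q=\mathbb Cq$ by (E1). Thus $q$ is minimal, $q=p_{\omega'}$ for a pure state $\omega'$, and $\omega(q)=1$ gives $\omega=\omega'$.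
\end{proof}

We say that $k\in A$ \emph{peaks at} the pure state $\omega$ if $0\le k\le1$ and $\chi_{\{1\}}(k)=p_\omega$; equivalently, if $0\le k\le 1$ and $\omega$ is the only state with value $1$ at $k$.

For an ideal $I$ with strictly positive element $j$, let $z(I)=\chi_{(0,\infty)}(j)$, the weak$^*$ limit of $j^{1/n}$. Then $z(I)a=a=az(I)$ for $a\in I$. The projection $z=z(I)$ is central: for $a\in A$ we have $aj^{1/n}\in I$, so $zaj^{1/n}=aj^{1/n}$ and in the limit $zaz=az$; applying this to $a^*$ gives $zaz=za$, so $z$ commutes with $A$ and hence with $A^{**}$.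

A proper ideal $P$ is \emph{prime} if $I_1I_2\subset P$ implies $I_1\subset P$ or $I_2\subset P$ for ideals $I_1,I_2$. By a theorem of Dixmier, every prime ideal of a separable C$^*$-algebra is \emph{primitive}, that is, the kernel of an irreducible representation \cite[4.3.6]{Pedersen}.

\subsection{Jordan maps}

Let $\varphi$ be a Jordan $*$-homomorphism between C$^*$-algebras. Polarizing $\varphi(a^2)=\varphi(a)^2$ shows that $\varphi$ preserves $x\circ y=\frac12(xy+yx)$, and the identity $xyx=2x\circ(x\circ y)-x^2\circ y$ gives
\begin{equation}\label{eq:xyx}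
\varphi(xyx)=\varphi(x)\varphi(y)\varphi(x).
\end{equation}
The map $\varphi$ sends squares of self-adjoint elements to such squares, so it is positive. It maps projections to projections, and orthogonal projections to orthogonal projections, because $p+q$ is a projection exactly when $pq=0$. If $\varphi$ is unital, then $-\|h\|\le h\le\|h\|$ shows that it is contractive on self-adjoint elements, and that $\kappa\circ\varphi$ is a state for every state $\kappa$.

\begin{lemma}\label{lem:jordan}
Let $\varphi\colon A\to A$ be a unital Jordan $*$-homomorphism.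
\begin{itemize}
\item[(a)] $\varphi^{**}$ is a weak$^*$ continuous unital Jordan $*$-homomorphism, and $\kappa\circ\varphi^{**}$ is the normal extension of $\kappa\circ\varphi$.
\item[(b)] $\varphi^{**}(f(h))=f(\varphi(h))$ for $h\in A_{sa}$ and $f$ bounded Borel.
\item[(c)] If $\varphi$ is isometric on $A_{sa}$, then $\varphi^{**}$ is isometric on $(A^{**})_{sa}$ and injective.
\item[(d)] $\varphi^{**}$ maps closed projections to closed projections.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The identity $\varphi(x\circ y)=\varphi(x)\circ\varphi(y)$ extends from $A$ to $A^{**}$ one variable at a time, since $\circ$ is separately weak$^*$ continuous.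
(b) The formula holds for powers of $h$, hence for continuous $f$. For a state $\kappa$, both $f\mapsto(\kappa\circ\varphi^{**})(f(h))$ and $f\mapsto\kappa(f(\varphi(h)))$ are integration against measures; these agree on continuous functions, so they are equal.
(c) The second adjoint of an isometry of $A_{sa}$ is an isometry of $(A_{sa})^{**}$. If $\varphi^{**}(x)=0$, then $\varphi^{**}$ kills the real and imaginary parts of $x$, so $x=0$.
(d) A positive weak$^*$ continuous map sends increasing nets in $A_+$ to increasing nets and limits to limits, so open projections go to open projections; and $\varphi^{**}(1-q)=1-\varphi^{**}(q)$.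
\end{proof}

\begin{lemma}\label{lem:aut}
Let $\alpha\in\mathcal J(A)$. Then $\alpha$ is unital and isometric on $A_{sa}$, and $\alpha^{**}$ maps minimal projections to minimal projections and central projections to central projections. For each $\pi\in\operatorname{Irr}(A)$ there is $\rho\in\operatorname{Irr}(A)$ with $\alpha^{**}(z_\pi)=z_\rho$; moreover $\alpha^{**}(yz_\pi)=\alpha^{**}(y)z_\rho$ for $y\in A^{**}$, and $\alpha(\ker\pi)=\ker\rho$.
\end{lemma}

\begin{proof}
We have $\alpha(1)\circ\alpha(x)=\alpha(x)$ for all $x$; choosing $\alpha(x)=1$ gives $\alpha(1)=1$. Both $\alpha$ and $\alpha^{-1}$ are contractive on $A_{sa}$. The map $\alpha^{**}$ has the inverse $(\alpha^{-1})^{**}$, so it is an order-preserving bijection of the projections with order-preserving inverse, and it preserves minimality. A projection $z$ is central if and only if $x=zxz+(1-z)x(1-z)$ for all $x$, and by \eqref{eq:xyx} this is preserved by $\alpha^{**}$ and its inverse. So $\alpha^{**}(z_\pi)$ is a minimal central projection. It majorizes a minimal projection, which lies under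 some $z_\rho$; two minimal central projections with nonzero product are equal, so $\alpha^{**}(z_\pi)=z_\rho$. Finally $\alpha^{**}(yz_\pi)=\alpha^{**}(z_\pi yz_\pi)=\alpha^{**}(y)z_\rho$, and since $\alpha^{**}$ is injective, $az_\pi=0$ if and only if $\alpha(a)z_\rho=0$.
\end{proof}

\subsection{Real-linear surjective isometries}

The structure of isometries comes from the theorem of Chu, Dang, Russo and Ventura \cite{CDRV}: real-linear surjective isometries between real C$^*$-algebras, in particular between complex C$^*$-algebras regarded as real ones, preserve the triple product $\{a,b,c\}=\frac12(ab^*c+cb^*a)$.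

\begin{proposition}\label{prop:isom}
Let $T\colon A\to A$ be a real-linear surjective isometry. Then $T$ maps unitaries to unitaries, and $T=uJ(\cdot)$ with $u=T(1)$ unitary and $J$ a real Jordan $*$-automorphism with $J(1)=1$. There is $\alpha\in\mathcal J(A)$ with $J=\alpha$ on $A_{sa}$.
\end{proposition}

\begin{proof}
Let $w$ be unitary. From $\{w,w,a\}=a$ for all $a$ we get $\{T(w),T(w),b\}=b$ for all $b$. With $b=1$ this reads $T(w)T(w)^*+T(w)^*T(w)=2$. Both terms are $\le1$ since $\|T(w)\|=1$, so both equal $1$. Put $u=T(1)$ and $J=u^*T$. Since $\{u^*a,u^*b,u^*c\}=u^*\{a,b,c\}$, the map $J$ preserves the triple product, and $J(1)=1$. From $a^*=\{1,a,1\}$ and $a^2=\{a,1,a\}$ we see that $J$ is a real Jordan $*$-automorphism. It is injective and $*$-preserving, so $J(a)$ is self-adjoint exactly when $a$ is; thus $J$ restricts to a bijection of $A_{sa}$. The map $\alpha(a+ib)=J(a)+iJ(b)$, $a,b\in A_{sa}$, is complex-linear, bijective and $*$-preserving, and it preserves squares because $(a+ib)^2=a^2-b^2+2i\,a\circ b$.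
\end{proof}

\section{Simply diagonal elements}\label{sec:diag}

Call a self-adjoint operator $G$ on a Hilbert space \emph{simply diagonal} if there is an orthonormal basis $\xi_1,\xi_2,\dots$ of eigenvectors with pairwise distinct eigenvalues $t_1,t_2,\dots$. Then $\ker(G-t_n)=\mathbb C\xi_n$, so $\chi_{\{t_n\}}(G)$ is the projection onto $\mathbb C\xi_n$; and an operator commuting with $G$ preserves each $\mathbb C\xi_n$, so the commutant of $G$ is abelian. A simply diagonal operator records a basis in its spectral projections. We need elements $h\in A$ for which $\pi(h)$ is simply diagonal. They are built by infinitely many small corrections, each found in $B(H_\pi)$ by the following form of the Weyl--von Neumann argument and carried into $A$ by Lemma~\ref{lem:trans}.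

\begin{lemma}\label{lem:WvN}
Let $G=G^*\in B(K)$, $v_1,\dots,v_r\in K$, $\varepsilon>0$, and let $S\subset\mathbb R$ be finite. There are a finite-dimensional subspace $F\subset K$ containing all $v_i$ and $T=T^*\in B(K)$ with $\|T\|\le\varepsilon$, such that $F$ is invariant under $G+T$ and $(G+T)|_F$ is simply diagonal with eigenvalues outside $S$.
\end{lemma}

\begin{proof}
Partition an interval containing the spectrum of $G$ into finitely many intervals $I_j$ of length $\le\varepsilon/6$, and choose $\lambda_j\in I_j$. Let $F_j$ be the span of the vectors $\chi_{I_j}(G)v_i$ and $F=\bigoplus F_j$; it contains $v_i=\sum_j\chi_{I_j}(G)v_i$. For $f=\sum f_j$ with $f_j\in F_j$, the vectors $(G-\lambda_j)f_j\in\chi_{I_j}(G)K$ are orthogonal and have norm $\le\frac\varepsilon6\|f_j\|$. So $\Lambda_0=\sum\lambda_j1_{F_j}$ satisfies $\|\Lambda_0f-Gf\|\le\frac\varepsilon6\|f\|$ on $F$. Moving the diagonal entries of $\Lambda_0$ by at most $\varepsilon/6$, we get a simply diagonal $\Lambda$ on $F$ with eigenvalues outside $S$. Let $P$ be the projection onto $F$ and $Q=\Lambda P-GP$.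 Then $\|Q\|\le\varepsilon/3$ and $PQ=\Lambda P-PGP$ is self-adjoint. Lemma~\ref{lem:saext} gives $T$ with $(G+T)f=\Lambda f$ for $f\in F$.
\end{proof}

\begin{lemma}\label{lem:D1}
Let $\{\pi_k\}\subset\operatorname{Irr}(A)$ be countable. The elements $h\in A_{sa}$ for which every $\pi_k(h)$ is simply diagonal are dense in $A_{sa}$.
\end{lemma}

\begin{proof}
Let $g\in A_{sa}$ and $\varepsilon>0$, and let $(\eta_{k,i})_i$ be dense in $H_{\pi_k}$. Put $h_0=g$ and $E_0^k=0$. We construct $h_n\in A_{sa}$ and finite-dimensional spaces $E^k_n\supset E^k_{n-1}$, with $E_n^k=0$ for $k>n$, such that $\eta_{k,i}\in E^k_n$ for $i,k\le n$, the space $E_n^k$ is invariant under $\pi_k(h_n)$ and the restriction is simply diagonal, $\pi_k(h_n)=\pi_k(h_{n-1})$ on $E^k_{n-1}$, and $\|h_n-h_{n-1}\|\le2^{-n}\varepsilon$.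

For $k\le n$, the space $K=(E^k_{n-1})^\perp$ is invariant under $G_k=\pi_k(h_{n-1})$. Apply Lemma~\ref{lem:WvN} to $G_k|_K$, to the components in $K$ of $\eta_{k,1},\dots,\eta_{k,n}$, to the set $S$ of eigenvalues of $G_k$ on $E_{n-1}^k$, with tolerance $2^{-n-1}\varepsilon$. This gives $F_k$ and $T_k$; extend $T_k$ by $0$ on $E^k_{n-1}$. By Lemma~\ref{lem:trans} there is $c\in A_{sa}$ with $\|c\|\le2^{-n}\varepsilon$ and $\pi_k(c)=T_k$ on $E^k_n:=E^k_{n-1}\oplus F_k$ for all $k\le n$. Put $h_n=h_{n-1}+c$. Then $\pi_k(h_n)$ equals $G_k$ on $E^k_{n-1}$ and $G_k+T_k$ on $F_k$, and the new eigenvalues differ from the old ones.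

Let $h=\lim h_n$, so $\|h-g\|\le\varepsilon$. For each $n$, $\pi_k(h)=\pi_k(h_n)$ on $E_n^k$, and $\bigcup_nE^k_n$ is dense in $H_{\pi_k}$. The eigenvectors collected at all stages form an orthonormal basis with pairwise distinct eigenvalues.
\end{proof}

We also need a simply diagonal element that keeps the defining property of $l_\omega$. An additive correction can destroy positivity and create new states vanishing at $h$. A multiplicative correction $h\mapsto h^{1/2}(1+d)h^{1/2}$ with small $d$ changes $h$ only by a factor close to $1$ in the order of $A_{sa}$, so it keeps the set of such states. The price is that the correction is only effective where $\pi(h)$ is bounded below, so at each stage we cut off a small part of the spectrum near $0$.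

\begin{lemma}\label{lem:D2}
Let $\pi\in\operatorname{Irr}(A)$, let $\xi_1\in H_\pi$ be a unit vector and $\omega$ its vector state. There is $h\in A_+$ with $\chi_{\{0\}}(h)=p_\omega$ such that $\pi(h)$ is simply diagonal, with eigenbasis $\xi_1,\xi_2,\dots$ and eigenvalues $t_1=0,t_2,\dots$.
\end{lemma}

\begin{proof}
Let $(\eta_i)$ be dense in $H=H_\pi$, $\delta_n=2^{-n-2}$, $h_0=l_\omega$, $E_0=\mathbb C\xi_1$; note that $\pi(l_\omega)\xi_1=0$. We construct $h_n\in A_+$ and finite-dimensional $E_n\supset E_{n-1}$ such that $E_n$ is invariant under $\pi(h_n)$ with simply diagonal restriction, $\pi(h_n)=\pi(h_{n-1})$ on $E_{n-1}$, $\operatorname{dist}(\eta_i,E_n)<\frac1n$ for $i\le n$, and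
\[
h_n=h_{n-1}^{1/2}(1+d_n)h_{n-1}^{1/2},\qquad d_n\in A_{sa},\quad\|d_n\|\le\delta_n .
\]
The last condition gives $h_n\ge(1-\delta_n)h_{n-1}$, so $h_n\ge c\,l_\omega$ with $c=\prod(1-\delta_n)>0$. Consequently $\pi(h_n)$ is injective on $\xi_1^\perp$: a unit vector in its kernel induces a state vanishing at $l_\omega$, that is, $\omega$, so it is proportional to $\xi_1$.

Suppose $h_{n-1}$ and $E_{n-1}$ are constructed. Let $G=\pi(h_{n-1})$ and let $\eta_i'$ be the component of $\eta_i$ in $E_{n-1}^\perp$. The space $E_{n-1}^\perp\subset\xi_1^\perp$ is invariant under $G$, and $G$ is positive and injective there, so $\chi_{[0,\lambda)}(G)\eta_i'\to\chi_{\{0\}}(G)\eta_i'=0$ as $\lambda\downarrow0$. Fix $\lambda>0$ with $\|\chi_{[0,\lambda)}(G)\eta_i'\|<\frac1n$ for $i\le n$. The space $K=\chi_{[\lambda,\infty)}(G)H\cap E_{n-1}^\perp$ is invariant under $G$, contains the vectors $\chi_{[\lambda,\infty)}(G)\eta_i'$, and $G|_K\ge\lambda$. Apply Lemma~\ref{lem:WvN} to $G|_K$, to these vectors for $i\le n$, to the set $S$ of eigenvalues of $G$ on $E_{n-1}$, with tolerance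 $\lambda\delta_n/2$; this gives $F$ and $T$. Let $T'=(G|_K)^{-1/2}T(G|_K)^{-1/2}$ on $K$ and $T'=0$ on $K^\perp$, so $\|T'\|\le\delta_n/2$. By Lemma~\ref{lem:trans} there is $d_n\in A_{sa}$, $\|d_n\|\le\delta_n$, with $\pi(d_n)=T'$ on $E_{n-1}+G^{1/2}F$. Now $\pi(h_n)=G+G^{1/2}\pi(d_n)G^{1/2}$. For $\eta\in E_{n-1}$ we have $G^{1/2}\eta\in E_{n-1}\subset K^\perp$, so $\pi(h_n)\eta=G\eta$. For $f\in F$ we have $\pi(h_n)f=Gf+G^{1/2}T'G^{1/2}f=(G+T)f$. Put $E_n=E_{n-1}\oplus F$. Then $\operatorname{dist}(\eta_i,E_n)\le\|\chi_{[0,\lambda)}(G)\eta'_i\|<\frac1n$ for $i\le n$.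

Since $\|h_n-h_{n-1}\|\le\delta_n\|h_{n-1}\|$, the norms stay below $\prod(1+\delta_n)$ and $h=\lim h_n$ exists. We have $h\ge c\,l_\omega$ and $\omega(h)=0$, so $\omega$ is the only state vanishing at $h$, and $\chi_{\{0\}}(h)=p_\omega$ by Lemma~\ref{lem:peak}(b). The union of the $E_n$ is dense and $\pi(h)=\pi(h_n)$ on $E_n$, so $\pi(h)$ is simply diagonal.
\end{proof}

\section{Reduction to Jordan homomorphisms}\label{sec:reduction}

\subsection{Maps in $\mathcal{TL}(A)$ are affine}

An isometry must send a midpoint to a metric midpoint. In the direction of an extreme point of the unit ball the metric midpoint is unique, and \eqref{eq:diff} guarantees that such directions are preserved. Unitaries are extreme points: if $u$ is unitary and $\|u\pm x\|\le1$, then $2(1+x^*x)=(u+x)^*(u+x)+(u-x)^*(u-x)\le2$, so $x=0$.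

\begin{proposition}\label{prop:affine}
If $\Phi\in\mathcal{TL}(A)$, then $L=\Phi-\Phi(0)$ is real-linear and is a local surjective isometry.
\end{proposition}

\begin{proof}
Let $e$ be unitary, $a\in A$, and $s\ne t$ real. Put $x_0=a+se$, $x_1=a+te$, $m=\frac12(x_0+x_1)$. By \eqref{eq:diff}, $\Phi(x_1)-\Phi(x_0)=(t-s)e'$ with $e'=T(e)$ unitary (Proposition~\ref{prop:isom}). Since $\Phi$ is an isometry, $\frac{2}{t-s}(\Phi(x_1)-\Phi(m))$ and $\frac2{t-s}(\Phi(m)-\Phi(x_0))$ are unit vectors, and their mean is $e'$. Both therefore equal $e'$, and $\Phi(m)=\frac12(\Phi(x_0)+\Phi(x_1))$. A continuous map on $\mathbb R$ that preserves midpoints is affine on dyadic rationals and hence everywhere, so $\Phi(a+te)=\Phi(a)+tD_a(e)$ for all $t\in\mathbb R$ and some $D_a(e)\in A$. For $a,b\in A$,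
\[
\|\Phi(a)-\Phi(b)+t(D_a(e)-D_b(e))\|=\|a-b\|\qquad(t\in\mathbb R),
\]
and letting $t\to\infty$ gives $D_a(e)=D_b(e)=:D(e)$.

A self-adjoint contraction $h$ is $\frac12(w+w^*)$ with $w=h+i\sqrt{1-h^2}$ unitary, and $ih=\frac12(iw+iw^*)$. So every $y\in A$ is a real combination $\sum t_ie_i$ of unitaries. Adding one term at a time, $\Phi(x+y)=\Phi(x)+\sum t_iD(e_i)$ for all $x$. With $x=0$ this gives $L(y)=\sum t_iD(e_i)$; hence $L(x+y)=L(x)+L(y)$ and $L(ty)=tL(y)$ for real $t$. Finally \eqref{eq:diff} with $b=0$ shows that $L$ is a local surjective isometry.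
\end{proof}

\subsection{Identities from preservation of unitaries}

Let $L$ be a local surjective isometry of $A$ with $L(1)=1$. It is isometric, and it maps unitaries to unitaries by Proposition~\ref{prop:isom}. We want to show that $L$ maps $A_{sa}$ into $A_{sa}$ and preserves squares there. The maps $T_a$ vary with $a$, so they give no relation between different values of $L$. Preservation of unitaries does give such relations: one differentiates along the curves $t\mapsto we^{itk}$. Put $v=L(i)$, where $i$ stands for $i1$, and for $k\in A_{sa}$ write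
\[
L(k)=R(k)+iQ(k),\qquad R(k),Q(k)\in A_{sa}.
\]
One cannot expect $v=i$: for $L(z,w)=(z,\bar w)$ on $\mathbb C^2$ we have $v=i(1,-1)$.

\begin{lemma}\label{lem:ident}
We have $v=is$ with $s=s^*$, $s^2=1$, and for all $k\in A_{sa}$:
\begin{itemize}
\item[(a)] $L(ik)\in iA_{sa}$;
\item[(b)] $sR(k)=R(k)s$ and $sQ(k)=-Q(k)s$;
\item[(c)] $R(k)Q(k)=Q(k)R(k)$ and $R(k)^2+Q(k)^2=R(k^2)$;
\item[(d)] there is $\alpha\in\mathcal J(A)$ with $R(k)=\alpha(k)$.
\end{itemize}
\end{lemma}

\begin{proof}
For $\tau\in\mathbb R$ the curve $U(t)=L(e^{i\tau}e^{itk})$ is smooth and unitary, with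
\[
U(0)=\cos\tau+\sin\tau\,v,\qquad U'(0)=\cos\tau\,L(ik)-\sin\tau\,L(k).
\]
Differentiating $U^*U=1$ and $UU^*=1$ at $0$ shows that $U(0)^*U'(0)$ and $U'(0)U(0)^*$ are skew-adjoint. These elements are
\begin{gather*}
\cos^2\tau\,L(ik)+\cos\tau\sin\tau\,\big(v^*L(ik)-L(k)\big)-\sin^2\tau\,v^*L(k),\\
\cos^2\tau\,L(ik)+\cos\tau\sin\tau\,\big(L(ik)v^*-L(k)\big)-\sin^2\tau\,L(k)v^*.
\end{gather*}
Taking $\tau=0$, $\pi/2$ and $\pi/4$ in turn, we find that
\begin{equation}\label{eq:skew}
L(ik),\quad v^*L(k),\quad L(k)v^*,\quad v^*L(ik)-L(k),\quad L(ik)v^*-L(k)\quad\text{are skew-adjoint.}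
\end{equation}
This contains (a). With $k=1$, the unitary $v$ is skew-adjoint, so $v=is$ as stated. Since $v^*=-is$, the elements $sL(k)$ and $L(k)s$ are self-adjoint, that is, $s(R+iQ)=(R-iQ)s$ and $(R+iQ)s=s(R-iQ)$ with $R=R(k)$, $Q=Q(k)$. Adding these equations gives $2i(sQ+Qs)=0$, and then the first gives $sR=Rs$. This is (b).

For $\tau=\pi/2$ we have $U(t)=v-tL(k)-\frac{t^2}2L(ik^2)+O(t^3)$. The terms of order $t^2$ in $U^*U=1$ and $UU^*=1$ give
\[
L(k)^*L(k)=\operatorname{Re}\big(v^*L(ik^2)\big),\qquad L(k)L(k)^*=\operatorname{Re}\big(L(ik^2)v^*\big),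
\]
and by the last two items of \eqref{eq:skew}, applied to $k^2$, both right sides equal $R(k^2)$. The left sides are $R^2+Q^2\pm i(RQ-QR)$, which proves (c) and
\begin{equation}\label{eq:LL}
L(k)^*L(k)=R(k^2).
\end{equation}

For (d), write $k+\|k\|=h^2$ with $h\in A_{sa}$. By Proposition~\ref{prop:isom}, $L(h)=T_h(h)=u\alpha(h)$ with $u$ unitary and $\alpha\in\mathcal J(A)$. Then \eqref{eq:LL} gives $R(h^2)=\alpha(h)^2=\alpha(h^2)$, and subtracting $\|k\|=R(\|k\|)=\alpha(\|k\|)$ gives $R(k)=\alpha(k)$.
\end{proof}

\begin{remark}
The proof of (a)--(c) uses only that $L$ is unital, real-linear, bounded and preserves unitaries. This does not force $Q=0$. For $z=x_1+iy_1$, $w=x_2+iy_2$ put $a=\frac12(x_1+x_2)+\frac i2(x_1-x_2)$, $b=\frac12(y_1+y_2)+\frac i2(y_1-y_2)$ and $L(z,w)=\begin{pmatrix}a&b\\-\bar b&\bar a\end{pmatrix}$. This matrix is $(|a|^2+|b|^2)^{1/2}$ times a unitary and $|a|^2+|b|^2=\frac12(|z|^2+|w|^2)$. So $L\colon\mathbb C^2\to M_2(\mathbb C)$ is unital and preserves unitaries, but $L(1,0)$ is not self-adjoint. Property (d) is what excludes such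 behavior.
\end{remark}

By (b) and (c), both $s$ and $Q(k)$ commute with $R(k)$, while they anticommute with each other. If the commutant of $R(k)$ is abelian, this forces $Q(k)=0$; and (d) lets us arrange an abelian commutant by choosing $k$ simply diagonal.

\begin{proposition}\label{prop:Q0}
Let $L$ be a local surjective isometry of $A$ with $L(1)=1$. Then $L(A_{sa})\subset A_{sa}$, and $\varphi(a+ib)=L(a)+iL(b)$, $a,b\in A_{sa}$, is a unital Jordan $*$-homomorphism satisfying \eqref{eq:L}.
\end{proposition}

\begin{proof}
Let $\{\pi_k\}\subset\operatorname{Irr}(A)$ be countable with $\bigcap\ker\pi_k=0$, and let $h\in A_{sa}$ be such that every $\pi_k(h)$ is simply diagonal. Take $\alpha$ with $R(h)=\alpha(h)$, and let $\alpha^{**}(z_{\pi_k})=z_{\sigma_k}$. Fix $k$ and write $hz_{\pi_k}=\sum_nt_np_n$ and $z_{\pi_k}=\sum_np_n$ as weak$^*$ convergent sums, with orthogonal minimal projections $p_n$ and distinct $t_n$. By Lemma~\ref{lem:aut}, $R(h)z_{\sigma_k}=\sum_nt_n\alpha^{**}(p_n)$, where the $\alpha^{**}(p_n)$ are orthogonal rank-one projections with sum $z_{\sigma_k}$.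 So $\sigma_k(R(h))$ is simply diagonal and its commutant is abelian. By Lemma~\ref{lem:ident}(b),(c), $\sigma_k(s)$ and $\sigma_k(Q(h))$ lie in this commutant, so they commute. They also anticommute, so $\sigma_k(s)\sigma_k(Q(h))=0$, and $\sigma_k(Q(h))=0$ because $s^2=1$. Since $\bigcap\ker\sigma_k=\alpha(\bigcap\ker\pi_k)=0$, we get $Q(h)=0$. Such $h$ are dense in $A_{sa}$ by Lemma~\ref{lem:D1} and $Q$ is continuous, so $Q=0$.

Thus $L=R$ on $A_{sa}$ and $R(k^2)=R(k)^2$ by Lemma~\ref{lem:ident}(c). Polarizing, $R$ preserves $\circ$ on $A_{sa}$, so $\varphi$ preserves squares by the formula for $(a+ib)^2$. Condition \eqref{eq:L} is Lemma~\ref{lem:ident}(d).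
\end{proof}

\subsection{The main theorems, assuming Theorem~\ref{thm:jordan}}

\begin{proof}[Proof of Theorem~\ref{thm:local}]
The element $L(1)=T_1(1)$ is unitary. The map $L(1)^*L$ is again a local surjective isometry, and it is surjective if and only if $L$ is; so assume $L(1)=1$. By Proposition~\ref{prop:Q0} and Theorem~\ref{thm:jordan}, $\varphi$ is surjective, and comparing self-adjoint parts gives $L(A_{sa})=A_{sa}$. To reach $iA_{sa}$, consider $L'(a)=v^*L(ia)$. It is a local surjective isometry, since at $b$ it agrees with $a\mapsto v^*T_{ib}(ia)$, and $L'(1)=1$. So $L'(A_{sa})=A_{sa}$, that is, $L(iA_{sa})=vA_{sa}=isA_{sa}$. By Lemma~\ref{lem:ident}(a), $sA_{sa}\subset A_{sa}$, and multiplying by $s$ gives $A_{sa}\subset sA_{sa}$. Thus $L(iA_{sa})=iA_{sa}$ and $L(A)=A$. The original $L$ is then a real-linear surjective isometry, and Proposition~\ref{prop:isom} gives its form.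
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:affine} and Theorem~\ref{thm:local}, $\Phi-\Phi(0)$ is surjective, hence so is $\Phi$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:XY}]
Let $\Phi\in\mathcal{TL}(X,Y)$. The maps $\Phi_{a,b}$ show that $X$ and $Y$ are isometric, so there are a unital separable C$^*$-algebra $A$ and surjective isometries $S_1\colon A\to X$, $S_2\colon Y\to A$. The map $S_2\Phi S_1$ agrees at $a,b\in A$ with $S_2\Phi_{S_1(a),S_1(b)}S_1$, so it lies in $\mathcal{TL}(A)$ and is surjective by Theorem~\ref{thm:main}. Hence $\Phi$ is a surjective isometry, and it is affine by the Mazur--Ulam theorem.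
\end{proof}

\section{An inverse on the atomic part}\label{sec:inverse}

For the rest of the paper $\varphi$ is as in Theorem~\ref{thm:jordan}. By \eqref{eq:L} and Lemma~\ref{lem:aut}, $\varphi$ is isometric on $A_{sa}$, so $\varphi^{**}$ is isometric on $(A^{**})_{sa}$ and injective. The way in which \eqref{eq:L} enters is mostly the following consequence of Lemma~\ref{lem:jordan}(b):
\begin{equation}\label{eq:transfer}
\text{if }\varphi(h)=\alpha(h),\text{ then }\varphi^{**}(\chi_B(h))=\chi_B(\varphi(h))=\alpha^{**}(\chi_B(h))\text{ for all Borel }B .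
\end{equation}
So $\varphi^{**}$ acts like one automorphism on all spectral projections of one element. The task is to choose elements with useful spectral projections.

\begin{lemma}\label{lem:unique}
For each pure state $\omega$ there is at most one state $\kappa$ with $\kappa\circ\varphi=\omega$.
\end{lemma}

\begin{proof}
Take $\alpha$ with $\varphi(l_\omega)=\alpha(l_\omega)$. If $\kappa\circ\varphi=\omega$, then the state $\kappa\circ\alpha$ vanishes at $l_\omega$, so $\kappa\circ\alpha=\omega$ and $\kappa=\omega\circ\alpha^{-1}$.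
\end{proof}

For the shift \eqref{eq:shift} this fails: the evaluations at $\gamma_0$ and at $\infty$ both compose with $\varphi$ to the evaluation at $\infty$.

Next we compare $\varphi^{**}$ with an automorphism on a whole basis of $H_\pi$. Let $h$ be as in Lemma~\ref{lem:D2}. The rank-one projections $p_n$ of the eigenbasis are spectral projections of $\pi(h)$, but for $n\ge2$ they need not be spectral projections of $h$, because $t_n$ may be an eigenvalue in other representations as well. So \eqref{eq:transfer} applies directly only to $p_1=\chi_{\{0\}}(h)$. This one projection locates the block into which $\varphi^{**}$ maps $z_\pi A^{**}$, and inside that block the eigenvalues are simple.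

\begin{lemma}\label{lem:blocks}
For each $\pi\in\operatorname{Irr}(A)$ there is $\widehat\pi\in\operatorname{Irr}(A)$ with $\varphi^{**}(z_\pi)=z_{\widehat\pi}$, and $\varphi^{**}$ maps $z_\pi A^{**}$ bijectively onto $z_{\widehat\pi}A^{**}$.
\end{lemma}

\begin{proof}
Take $h,\xi_n,t_n$ from Lemma~\ref{lem:D2}, let $p_n\in z_\pi A^{**}$ be the projection onto $\mathbb C\xi_n$, and choose $\alpha$ with $\varphi(h)=\alpha(h)$. Let $z_\rho=\alpha^{**}(z_\pi)$ and $\widehat p_n=\varphi^{**}(p_n)$, a nonzero projection. By \eqref{eq:transfer}, $\widehat p_1=\alpha^{**}(p_1)\le z_\rho$. For $n\ge2$ let $x\in z_\pi A^{**}$ be the self-adjoint operator that interchanges $\xi_1$ and $\xi_n$ and vanishes on their orthogonal complement. Then $xp_1x=p_n$, so $\widehat p_n=\varphi^{**}(x)\widehat p_1\varphi^{**}(x)\in z_\rho A^{**}$ by \eqref{eq:xyx}. Applying $\varphi^{**}$ to $p_nhp_n=t_np_n$ and $p_nh^2p_n=t_n^2p_n$ gives $\widehat p_n\varphi(h)\widehat p_n=t_n\widehat p_n$ and $\widehat p_n\varphi(h)^2\widehat p_n=t_n^2\widehat p_n$. Hence $\widehat p_n(\varphi(h)-t_n)^2\widehat p_n=0$,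 so $\varphi(h)\widehat p_n=t_n\widehat p_n$. By (E2) and Lemma~\ref{lem:aut},
\[
\widehat p_n\le\chi_{\{t_n\}}(\alpha(h))z_\rho=\alpha^{**}\big(\chi_{\{t_n\}}(h)z_\pi\big)=\alpha^{**}(p_n),
\]
where the last step uses that the eigenvalue $t_n$ of $\pi(h)$ is simple. The right side is minimal, so $\widehat p_n=\alpha^{**}(p_n)$. Summing over $n$, $\varphi^{**}(z_\pi)=\alpha^{**}(z_\pi)=z_\rho$. Put $\widehat\pi=\rho$.

By \eqref{eq:xyx}, $\varphi^{**}$ maps $z_\pi A^{**}$ into $z_\rho A^{**}$. Let $q_N=\sum_{n\le N}p_n$ and $\widehat q_N=\varphi^{**}(q_N)$. Both are sums of the same number of orthogonal rank-one projections, so $q_NA^{**}q_N$ and $\widehat q_NA^{**}\widehat q_N$ are matrix algebras of the same size, and the injective linear map $\varphi^{**}$ sends the first onto the second. Let $y\in z_\rho A^{**}$ be self-adjoint. Then $\widehat q_Ny\widehat q_N=\varphi^{**}(x_N)$ with $x_N\in z_\pi A^{**}$ self-adjoint and $\|x_N\|\le\|y\|$. Since $\widehat q_N$ increases to $z_\rho$, we have $\widehat q_Ny\widehat q_N\to y$ weak$^*$, so a weak$^*$ cluster point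 $x$ of $(x_N)$ satisfies $\varphi^{**}(x)=y$.
\end{proof}

The inverse of $\varphi^{**}|_{z_\pi A^{**}}$ is a Jordan $*$-homomorphism that is isometric on self-adjoint elements. We can therefore define
\[
\Psi\colon A\to z_{at}A^{**},\qquad \Psi(x)z_\pi=\big(\varphi^{**}|_{z_\pi A^{**}}\big)^{-1}(xz_{\widehat\pi})\quad(\pi\in\operatorname{Irr}(A)).
\]

\begin{proposition}\label{prop:Psi}
The map $\Psi$ is a Jordan $*$-homomorphism with $\Psi(1)=z_{at}$, contractive on $A_{sa}$, and $\Psi(\varphi(a))=az_{at}$ for $a\in A$. For each pure state $\omega$, the functional $\omega\circ\Psi$ is the unique state $\kappa$ with $\kappa\circ\varphi=\omega$.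
\end{proposition}

\begin{proof}
Each component of $\Psi$ is the composition of the $*$-homomorphism $x\mapsto xz_{\widehat\pi}$ with a unital Jordan $*$-homomorphism. The formula for $\Psi\circ\varphi$ follows from $\varphi^{**}(az_\pi)=\varphi^{**}(z_\pi az_\pi)=\varphi(a)z_{\widehat\pi}$. Since $\omega(z_{at})=1$, the functional $\omega\circ\Psi$ is a state and $\omega(\Psi(\varphi(a)))=\omega(az_{at})=\omega(a)$. Uniqueness is Lemma~\ref{lem:unique}.
\end{proof}

Theorem~\ref{thm:jordan} follows once we know that $\Psi$ is injective (Proposition~\ref{prop:inj}) and maps $A_{sa}$ into $A_{sa}z_{at}$ (Proposition~\ref{prop:range}).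

\section{Injectivity of $\Psi$}\label{sec:inj}

The kernel of $\Psi$ is $\bigcap_\pi\ker\widehat\pi$. The difficulty is an irreducible representation $\sigma$ that is not of the form $\widehat\pi$. We attach to it the largest ideal $P$ on which $\sigma\circ\varphi$ vanishes, show that $P=\ker\pi$ for an irreducible $\pi$, and prove that $\ker\widehat\pi\subset\ker\sigma$.

\begin{lemma}\label{lem:prime}
Let $\sigma\in\operatorname{Irr}(A)$ and let $P$ be the closed linear span of all ideals contained in $\ker(\sigma\circ\varphi)$. Then $\varphi^{**}(z(P))z_\sigma=0$ and $P=\ker\pi$ for some $\pi\in\operatorname{Irr}(A)$.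
\end{lemma}

\begin{proof}
The set $P$ is an ideal contained in the closed subspace $\ker(\sigma\circ\varphi)$, and $1\notin P$. Let $I$ be an ideal with strictly positive element $j$, and $\widehat z=\varphi^{**}(z(I))$, the weak$^*$ limit of $\varphi(j^{1/n})$. We claim that
\begin{equation}\label{eq:IP}
I\subset P\iff \widehat z z_\sigma=0 .
\end{equation}
If $I\subset P$, then $\varphi(j^{1/n})z_\sigma=0$ for all $n$, and the limit gives $\widehat zz_\sigma=0$. Conversely, for $a\in I$ we have $\varphi(a)=\varphi^{**}(z(I)az(I))=\widehat z\varphi(a)\widehat z$, so $\widehat zz_\sigma=0$ implies $\varphi(a)z_\sigma=0$. The case $I=P$ is the first assertion.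

Here \eqref{eq:L} enters: if $\varphi(j)=\alpha(j)$, then $\widehat z=\alpha^{**}(z(I))$ by \eqref{eq:transfer}, so $\widehat z$ is central and $\widehat zz_\sigma\in\{0,z_\sigma\}$. Let $I_1I_2\subset P$ and $I_2\not\subset P$, with $j_1,j_2,\widehat z_1,\widehat z_2$ as above. Then $\widehat z_2z_\sigma=z_\sigma$ by \eqref{eq:IP}. Since $j_1^{1/n}j_2^{1/m}j_1^{1/n}\in P$, we have $\varphi(j_1^{1/n})\varphi(j_2^{1/m})\varphi(j_1^{1/n})z_\sigma=0$. Letting $m\to\infty$ gives $\varphi(j_1^{1/n})^2z_\sigma=0$, so $\varphi(j_1^{1/n})z_\sigma=0$, and letting $n\to\infty$ gives $\widehat z_1z_\sigma=0$, that is, $I_1\subset P$. So $P$ is prime, hence primitive.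
\end{proof}

To compare $\ker\widehat\pi$ with $\ker\sigma$ we need one automorphism $\alpha$ that does two things: it maps $P$ onto $\ker\widehat\pi$, and it keeps $z(P)$ away from $z_\sigma$. An element $h$ that peaks at a pure state of $\pi$ forces the first. If in addition the support of $h$ majorizes $z(P)$ but is not everything from the point of view of $\sigma\circ\varphi$, then \eqref{eq:transfer} applied to this support forces the second.

\begin{proposition}\label{prop:inj}
The map $\Psi$ is injective.
\end{proposition}

\begin{proof}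
The irreducible representations have no common kernel, so it suffices to find, for each $\sigma\in\operatorname{Irr}(A)$ not of the form $\widehat\rho$, some $\pi$ with $\ker\widehat\pi\subset\ker\sigma$. Let $P=\ker\pi$ be as in Lemma~\ref{lem:prime}, with strictly positive element $j$. Let $\kappa$ be a vector state of $\sigma$, so $\kappa(z_\sigma)=1$, and let $\gamma=\kappa\circ\varphi$, with normal extension $\kappa\circ\varphi^{**}$. Then
\[
\gamma(z_\pi)=\kappa(z_{\widehat\pi})=0,\qquad\gamma(z(P))=\kappa\big(\varphi^{**}(z(P))z_\sigma\big)=0,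
\]
the first because $\widehat\pi\ne\sigma$.

Let $\omega$ be a vector state of $\pi$ and $p=p_\omega=\chi_{\{0\}}(l_\omega)$. The projections $\chi_{[0,1/m)}(l_\omega)$ decrease to $p$, and $\gamma(p)\le\gamma(z_\pi)=0$. Fix $m$ with $\gamma(\chi_{[0,1/m)}(l_\omega))<1$ and put $e=(1-ml_\omega)_+$. Then $e$ peaks at $\omega$, and $\chi_{(0,\infty)}(e)=\chi_{[0,1/m)}(l_\omega)$ has $\gamma$-value less than $1$. Put
\[
h=e+\tfrac12(1-e)^{1/2}j(1-e)^{1/2},\qquad q=\chi_{(0,\infty)}(h).
\]

(i) \emph{$h$ peaks at $\omega$.} We have $h\ge e\ge 0$ and $1-h=(1-e)^{1/2}(1-\frac j2)(1-e)^{1/2}\ge\frac12(1-e)\ge0$. So $1=\omega(e)\le\omega(h)\le1$, and a state with value $1$ at $h$ has value $1$ at $e$ and equals $\omega$.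

(ii) \emph{$q\ge z(P)$.} Let $\kappa'$ be a state with $\kappa'(1-q)=1$. Then $\kappa'(h)=0$ by (E3), so $\kappa'$ vanishes at both positive summands of $h$. From $\kappa'(e)=0$ and (E3) we get $\kappa'(j)=\kappa'((1-e)^{1/2}j(1-e)^{1/2})=0$, and hence $\kappa'(z(P))=0$, again by (E3). By (E1), $(1-q)z(P)(1-q)=0$.

(iii) \emph{$\gamma(q)<1$.} The projection $z'=1-z(P)$ is central and $jz'=0$, so $hz'=ez'$ and therefore $qz'=\chi_{(0,\infty)}(e)z'$. As $\gamma(z(P))=0$, we get $\gamma(q)=\gamma(qz')\le\gamma(\chi_{(0,\infty)}(e))<1$.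

Choose $\alpha$ with $\varphi(h)=\alpha(h)$. By (i) and \eqref{eq:transfer}, $\varphi^{**}(p)=\alpha^{**}(p)$. This nonzero projection lies under the minimal central projections $\varphi^{**}(z_\pi)=z_{\widehat\pi}$ and $\alpha^{**}(z_\pi)$, so these are equal, and $\alpha(P)=\ker\widehat\pi$ by Lemma~\ref{lem:aut}. By (ii), \eqref{eq:transfer} and (iii),
\[
\kappa\big(\alpha^{**}(z(P))\big)\le\kappa(\alpha^{**}(q))=\kappa(\varphi^{**}(q))=\gamma(q)<1 .
\]
The projection $w=\alpha^{**}(z(P))$ is central, so $wz_\sigma\in\{0,z_\sigma\}$, and $wz_\sigma=z_\sigma$ would give $\kappa(w)=1$. Thus $wz_\sigma=0$. For $a\in P$ we have $\alpha(a)=\alpha^{**}(z(P)az(P))=w\alpha(a)$, so $\alpha(a)z_\sigma=0$. Hence $\ker\widehat\pi=\alpha(P)\subset\ker\sigma$.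
\end{proof}

\section{One automorphism for a sequence of pure states}\label{sec:encode}

By Lemma~\ref{lem:unique} and Proposition~\ref{prop:Psi}, for each pure state $\omega$ there is $\alpha\in\mathcal J(A)$ with $\omega\circ\Psi=\omega\circ\alpha^{-1}$. We now obtain one $\alpha$ for infinitely many pure states $\omega_i$, provided that they have mutually orthogonal peaking elements $e_i$. The natural element to feed into \eqref{eq:L} is $h=\sum t_ie_i$ with $t_i\downarrow0$. The difficulty is that $\chi_{\{t_n\}}(h)$ is larger than $p_{\omega_n}$: the level $t_n$ also meets the slopes of the higher bumps $t_ke_k$, $k<n$.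

The commutative case shows how to separate the peak from the slopes (Figure~\ref{fig:bumps}). Let $A=C(K)$, let $\vartheta\colon K\to K$ be continuous and onto with $h\circ\vartheta=h$, and let $C=\{\sum_{k<n}t_ke_k\ge t_n\}$, so that $\{h\ge t_n\}=C\cup\{\omega_n\}$ with $\omega_n\notin C$. Suppose that $C$ is the closure of $\{h>t_n\}$. The closed set $\vartheta^{-1}(C)$ contains $\vartheta^{-1}(\{h>t_n\})=\{h>t_n\}$, so it contains $C$. Since $\vartheta^{-1}(C)$ and $\vartheta^{-1}(\omega_n)$ are disjoint with union $C\cup\{\omega_n\}$, the nonempty set $\vartheta^{-1}(\omega_n)$ must be $\{\omega_n\}$. The assumption on $C$ fails only if some $t_ke_k$, $k<n$, has a local maximum at height $t_n$. The next lemma says, in the language of closed projections, that there are only countably many such heights.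

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.1,yscale=2.8]
\draw[->] (-0.3,0) -- (9,0) node[right] {$K$};
\draw[thick] (0,0) -- (1.5,1) -- (2.5,0.26) -- (2.9,0.34) -- (3.6,0) -- (4.2,0) -- (5.2,0.45) -- (6.2,0) -- (6.9,0) -- (7.6,0.2) -- (8.3,0);
\draw[dashed] (-0.3,0.2) node[left] {$t_3$} -- (8.6,0.2);
\draw[dotted,thick] (-0.3,0.34) node[left] {$s$} -- (3.4,0.34);
\node[below] at (1.5,0) {$\omega_1$};
\node[below] at (5.2,0) {$\omega_2$};
\node[below] at (7.6,0) {$\omega_3$};
\end{tikzpicture}
\caption{The function $h=t_1e_1+t_2e_2+t_3e_3$ for disjointly supported bumps $e_i$ peaking at $\omega_i$. On the level $t_3$ (dashed) every point except $\omega_3$ is a limit of points where $h>t_3$; this singles out $\omega_3$. The level $s$ (dotted) is a local maximum value of the first bump and must not be chosen as the height of a later bump.}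
\label{fig:bumps}
\end{figure}

Let $0\le e\le1$ in $A$. Call $t\in(0,1)$ \emph{regular for $e$} if every closed projection $d\ge\chi_{(t,1]}(e)$ satisfies $d\ge\chi_{[t,1]}(e)$.

\begin{lemma}\label{lem:regular}
All but countably many $t\in(0,1)$ are regular for $e$.
\end{lemma}

\begin{proof}
Let $t$ be non-regular, so $(1-d)\chi_{[t,1]}(e)\neq0$ for some closed $d\ge\chi_{(t,1]}(e)$. The open projection $1-d$ is the limit of an increasing net in $A_+$, so some member $a$ of the net has $a\chi_{[t,1]}(e)\ne0$. From $0\le a\le1-d\le1-\chi_{(t,1]}(e)$ we get $\chi_{(t,1]}(e)a\chi_{(t,1]}(e)=0$, so $a^{1/2}\chi_{(t,1]}(e)=0$ and $a\chi_{(t,1]}(e)=0$. Hence $a\chi_{\{t\}}(e)\ne0$, so $a^{1/2}\chi_{\{t\}}(e)\neq0$ and $\chi_{\{t\}}(e)a\chi_{\{t\}}(e)\neq0$. By (E1) and scaling we obtain $a_t\in A_+$ and a state $\kappa_t$ with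
\[
\kappa_t(\chi_{\{t\}}(e))=1,\qquad\kappa_t(a_t)=1,\qquad a_t\chi_{(t,1]}(e)=0 .
\]
If $t<t'$ are both non-regular, then $\chi_{\{t'\}}(e)\le\chi_{(t,1]}(e)$, so $\kappa_{t'}(a_t)=0$ by (E1) and $\|a_{t'}-a_t\|\ge\kappa_{t'}(a_{t'}-a_t)=1$. A separable space contains only countably many points at mutual distance $\ge1$.
\end{proof}

\begin{proposition}\label{prop:encode}
Let $e_1,e_2,\dots\in A$ be mutually orthogonal and let $e_i$ peak at the pure state $\omega_i$. Then there is $\alpha\in\mathcal J(A)$ with $\omega_i\circ\alpha^{-1}=\omega_i\circ\Psi$ for all $i$.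
\end{proposition}

\begin{proof}
Put $t_1=1$ and choose inductively $0<t_i<t_{i-1}/2$ with $t_i/t_k$ regular for $e_k$ for all $k<i$; Lemma~\ref{lem:regular} excludes only countably many values. Let $h=\sum t_ie_i\in A_+$ and $p_i=p_{\omega_i}=\chi_{\{1\}}(e_i)$. Choose $\alpha$ with $\varphi(h)=\alpha(h)$ and put $\theta=\alpha^{-1}\circ\varphi$. This is a unital Jordan $*$-homomorphism, isometric on $A_{sa}$, with $\theta(h)=h$; so $\theta^{**}$ is injective and fixes every $\chi_B(h)$.

Fix $n$. The elements $t_1e_1,\dots,t_ne_n$ and $\sum_{k>n}t_ke_k$ are mutually orthogonal, and the last has norm at most $2t_{n+1}<t_n$. By (E4),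
\[
\chi_{(t_n,\infty)}(h)=\sum_{k<n}\chi_{(t_n/t_k,1]}(e_k),\qquad \chi_{[t_n,\infty)}(h)=c+p_n,\qquad c:=\sum_{k<n}\chi_{[t_n/t_k,1]}(e_k),
\]
and $c=\chi_{[t_n,\infty)}(\sum_{k<n}t_ke_k)$ is closed. So $\theta^{**}(c)$ is a closed projection by Lemma~\ref{lem:jordan}(d), and
\[
\theta^{**}(c)\ge\theta^{**}\big(\chi_{(t_n,\infty)}(h)\big)=\chi_{(t_n,\infty)}(h)\ge\chi_{(t_n/t_k,1]}(e_k)\qquad(k<n).
\]
By regularity $\theta^{**}(c)$ majorizes each of the orthogonal projections $\chi_{[t_n/t_k,1]}(e_k)$, so $\theta^{**}(c)\ge c$. Since $\theta^{**}(c)+\theta^{**}(p_n)=c+p_n$, we get $\theta^{**}(p_n)\le p_n$. The left side is a nonzero projection and $p_n$ is minimal, so $\theta^{**}(p_n)=p_n$. For $a\in A$,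
\[
\omega_n(\theta(a))p_n=p_n\theta(a)p_n=\theta^{**}(p_nap_n)=\omega_n(a)p_n .
\]
Thus $(\omega_n\circ\alpha^{-1})\circ\varphi=\omega_n$, and Proposition~\ref{prop:Psi} gives $\omega_n\circ\alpha^{-1}=\omega_n\circ\Psi$.
\end{proof}

\section{The range of $\Psi$}\label{sec:hump}

\begin{proposition}\label{prop:range}
For every $x\in A_{sa}$ we have $\Psi(x)\in A_{sa}z_{at}$.
\end{proposition}

Fix $x\in A_{sa}$ and put $X=\Psi(x)$. In expressions that involve $X$ we write $a$ for $az_{at}$, $a\in A$. Let $V\subset(A_{sa})^*$ be the real span of the pure states. Each $g\in V$ extends to a weak$^*$ continuous functional of the same norm on $(A^{**})_{sa}$, which satisfies $g(yz_{at})=g(y)$; so $g(X)$ makes sense.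

The argument is by contradiction. If $X\notin A_{sa}z_{at}$, some weak$^*$ null sequence $(g_n)$ in the unit ball of $V$ stays away from $0$ at $X$ (Lemma~\ref{lem:detect}). If the pure states that occur in the $g_n$ had mutually orthogonal peaking elements, Proposition~\ref{prop:encode} would show that $X$ agrees with $\alpha^{-1}(x)\in A$ at all of them, which is absurd. To obtain orthogonality we replace $g_n$ by $g_n(c\,\cdot\,c)$, where $c\in A$ cuts away the bumps chosen so far. This loses little at $X$ if, on each bump, $X$ is almost an element of $A$, because $g_n\to0$ on $A$. Lemma~\ref{lem:bump} says that this holds for sufficiently narrow bumps.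

\begin{lemma}\label{lem:detect}
If $X\notin A_{sa}z_{at}$, there are $\delta>0$ and $g_n\in V$ with $\|g_n\|\le1$, $g_n\to0$ weak$^*$ and $g_n(X)\ge\delta$ for all $n$.
\end{lemma}

\begin{proof}
Suppose not. Passing to subsequences and changing signs, we see that $g_n(X)\to0$ for every weak$^*$ null sequence in the unit ball $V_1$ of $V$. Let $B$ be the unit ball of $(A_{sa})^*$. With $(a_i)$ dense in the unit ball of $A_{sa}$, the metric $\varrho(f,g)=\sum_i2^{-i}|f(a_i)-g(a_i)|$ induces the weak$^*$ topology on $B$. If $g_n,g_n'\in V_1$ and $\varrho(g_n,g_n')\to0$, then $\frac12(g_n-g_n')$ is a weak$^*$ null sequence in $V_1$, so $g_n(X)-g_n'(X)\to0$. Thus $g\mapsto g(X)$ is uniformly continuous on $V_1$ and extends to a continuous function $G$ on the weak$^*$ closure of $V_1$. This closure is $B$: otherwise the Hahn--Banach theorem gives $g_0\in B$ and $a\in A_{sa}$ with $g_0(a)>\sup_{g\in V_1}|g(a)|\ge\sup_\omega|\omega(a)|=\|a\|$, which is impossible.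

By continuity $G(\lambda f+\mu g)=\lambda G(f)+\mu G(g)$ for $f,g\in B$ and $|\lambda|+|\mu|\le1$. Hence $\widetilde G(g)=tG(g/t)$, for any $t>0$ with $t\ge\|g\|$, is well defined and homogeneous, and it is additive because $f+g=2t(\frac12\frac ft+\frac12\frac gt)$. The Krein--\v{S}mulian theorem says that a convex subset of the dual of a Banach space is weak$^*$ closed if its intersection with every closed ball about $0$ is weak$^*$ closed. It applies to $\ker\widetilde G$, so $\widetilde G$ is weak$^*$ continuous and is given by evaluation at some $y\in A_{sa}$. Then $\omega(X)=\omega(y)$ for all pure $\omega$. So the self-adjoint operators $Xz_\pi$ and $yz_\pi$ have the same quadratic form for each $\pi$, and $X=yz_{at}$, a contradiction.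
\end{proof}

\begin{lemma}\label{lem:bump}
Let $w\in A$ peak at the pure state $\omega$, and let $\varepsilon>0$. There are $b\in A_{sa}$ and elements $u,k$, continuous functions of $w$ that vanish at $0$, such that $0\le u\le1$, $uk=k$, $k$ peaks at $\omega$, and $\|Xu-bu\|\le\varepsilon$.
\end{lemma}

\begin{proof}
Let $p=p_\omega\le z_\pi$. Lemma~\ref{lem:trans}, applied to $Xz_\pi$ and the range of $p$, gives $b\in A_{sa}$ with $bp=Xp$. For $0<\tau<1$ let $\eta_\tau$ be $0$ on $[0,1-\tau]$, $1$ on $[1-\frac\tau2,1]$ and linear in between; let $\zeta_\tau$ be $0$ on $[0,1-\frac\tau2]$ and linear on $[1-\frac\tau2,1]$ with $\zeta_\tau(1)=1$. Put $u_\tau=\eta_\tau(w)$ and $k_\tau=\zeta_\tau(w)$. Then $u_\tau k_\tau=k_\tau$ and $\chi_{\{1\}}(k_\tau)=\chi_{\{1\}}(w)=p$. It remains to prove the norm estimate for small $\tau$.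

The point is to move the estimate from $z_{at}A^{**}$ back to $A$, where the state space is weak$^*$ compact. Let $x_0=x-\varphi(b)\in A_{sa}$. By Proposition~\ref{prop:Psi}, $\Psi(x_0)=X-b$ and $\Psi(\varphi(u_\tau))=u_\tau$, so by \eqref{eq:xyx}
\[
\|(X-b)u_\tau\|^2=\|u_\tau(X-b)^2u_\tau\|=\|\Psi(\varphi(u_\tau)x_0^2\varphi(u_\tau))\|\le\|\varphi(u_\tau)x_0^2\varphi(u_\tau)\|.
\]
Suppose the right side is $\ge\varepsilon^2$ for a sequence $\tau\to0$. Choose states $\kappa_\tau$ with $\kappa_\tau(\varphi(u_\tau)x_0^2\varphi(u_\tau))\ge\varepsilon^2$. Since $\varphi(u_\tau)x_0^2\varphi(u_\tau)\le\|x_0\|^2\varphi(u_\tau)^2$, we have $0<\kappa_\tau(\varphi(u_\tau)^2)\le1$. The states $\kappa_\tau'=\kappa_\tau(\varphi(u_\tau)\,\cdot\,\varphi(u_\tau))/\kappa_\tau(\varphi(u_\tau)^2)$ satisfy $\kappa'_\tau(x_0^2)\ge\varepsilon^2$. From $u_\tau wu_\tau\ge(1-\tau)u_\tau^2$ we get $\varphi(u_\tau)\varphi(w)\varphi(u_\tau)\ge(1-\tau)\varphi(u_\tau)^2$, so $\kappa'_\tau(\varphi(w))\ge1-\tau$. A weak$^*$ cluster point $\kappa'$ is a state with $\kappa'(x_0^2)\ge\varepsilon^2$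 and $\kappa'(\varphi(w))=1$. Then $\kappa'\circ\varphi=\omega$, because $w$ peaks at $\omega$, and $\kappa'=\omega\circ\Psi$. Therefore $\varepsilon^2\le\omega(\Psi(x_0^2))=\omega((X-b)^2)$. But $\omega((X-b)^2)p=p(X-b)^2p=0$ since $(X-b)p=0$, a contradiction.
\end{proof}

In the construction below a new bump cannot be made orthogonal to an old bump $k_j$ itself. The cut-off $c$ is continuous, so it vanishes only where $k_j$ exceeds some level, and the new bumps need a little more room than the support of $c$. Each stage therefore gives up a further layer at the bottom of the old bumps. We use levels $0=d_0<d_1<d_2<\dots<\frac12$, so that the upper halves $(k_j-\frac12)_+$ are never touched. Note that if a continuous function $\mu$ vanishes on $[0,d]$, then $\mu(k)=\widetilde\mu((k-d)_+)$ with $\widetilde\mu(t)=\mu(d+t)$ and $\widetilde\mu(0)=0$, so that (E2) applies.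

\begin{lemma}\label{lem:hump}
Let $\delta$ and $g_n$ be as in Lemma~\ref{lem:detect}, and let $(a_i)$ be dense in $A_{sa}$. There are a partition of $\mathbb N=\{1,2,\dots\}$ into consecutive nonempty finite blocks $N_1,N_2,\dots$ and, for each $i\in\mathbb N$, a pure state $\omega_i$, a real number $\lambda_i$ and $k_i,u_i,b_i\in A_{sa}$ such that:
\begin{itemize}
\item[(a)] $k_i$ peaks at $\omega_i$, $0\le u_i\le1$, $u_ik_i=k_i$, and $\|Xu_i-b_iu_i\|\le2^{-i}\delta/16$;
\item[(b)] $k_ik_{i'}=0$ for $i\ne i'$ in the same block, and $k_i(k_j-d_m)_+=0$ if $i\in N_m$ and $j$ lies in an earlier block;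
\item[(c)] $g_m'=\sum_{i\in N_m}\lambda_i\omega_i$ satisfies $\|g_m'\|\le1$, $g'_m(X)\ge\delta/2$, and $|g_m'(a_i)|\le\frac1m$ for $i\le m$.
\end{itemize}
\end{lemma}

\begin{proof}
Suppose the blocks $N_1,\dots,N_{m-1}$ are constructed, and let $j$ range over their union (which is empty for $m=1$).

\emph{Cut-offs.} The elements $(k_j-d_{m-1})_+$ are mutually orthogonal: by (b), if $j$ and $j'$ lie in the same block then $k_jk_{j'}=0$, and if $j\in N_{m'}$ and $j'$ is in an earlier block then $k_j(k_{j'}-d_{m'})_+=0$ with $d_{m'}\le d_{m-1}$; now use (E2). Choose $d'\in(d_{m-1},d_m)$ and continuous $\mu,\nu\colon[0,1]\to[0,1]$ with $\mu=0$ on $[0,d_{m-1}]$, $\mu=1$ on $[d',1]$, $\nu=0$ on $[0,d']$, $\nu=1$ on $[d_m,1]$. Put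
\[
f_j=\mu(k_j),\quad f=\sum_jf_j,\quad f'=\sum_j\nu(k_j),\quad c=1-f,\quad c'=1-f'.
\]
The elements $\mu(k_j)$, $\nu(k_j)$, $(k_j-d_m)_+$ are functions of $(k_j-d_{m-1})_+$ vanishing at $0$, so those with different $j$ are orthogonal. Hence $f^2=\sum f_j^2\le f$, which gives $0\le f\le1$, and in the same way $0\le f'\le1$. From $\nu\mu=\nu$ and $\nu(t)(t-d_m)_+=(t-d_m)_+$ we get
\begin{equation}\label{eq:cc}
c'c=c,\qquad c'(k_j-d_m)_+=0 .
\end{equation}

\emph{The functional $g_m'$.} By (a) and (E2), $u_jf_j=f_j$. So
\[
Xf=\sum_jXu_jf_j=b+\Delta,\qquad b=\sum_jb_jf_j\in A,\qquad\Delta=\sum_j(Xu_j-b_ju_j)f_j,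
\]
with $\|\Delta\|\le\sum_j2^{-j}\delta/16\le\delta/16$. Then
\[
X-cXc=fX+Xf-fXf=(b^*+b-fb)+(\Delta^*+\Delta-f\Delta).
\]
The left side is self-adjoint, so it equals $y+\Delta'$, where $y=\operatorname{Re}(b^*+b-fb)\in A_{sa}$ and $\Delta'=\operatorname{Re}(\Delta^*+\Delta-f\Delta)$ has norm $\le3\delta/16$. Hence $g_n(cXc)\ge\frac{13}{16}\delta-|g_n(y)|$. As $n\to\infty$, $g_n(y)\to0$ and $g_n(ca_ic)\to0$ for each $i$, and $\|g_n(c\,\cdot\,c)\|\le1$ since $0\le c\le1$. Fix $n$ so large that $g_m':=g_n(c\,\cdot\,c)$ satisfies the three estimates in (c).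

\emph{The states $\omega_i$.} Write $g_n=\sum_\ell\gamma_\ell\langle\pi_\ell(\cdot)\xi_\ell,\xi_\ell\rangle$, a finite sum with $\gamma_\ell\in\mathbb R$ and $\pi_\ell\in\operatorname{Irr}(A)$. Then $g_m'=\sum_\ell\gamma_\ell\langle\pi_\ell(\cdot)\xi_\ell',\xi_\ell'\rangle$ with $\xi_\ell'=\pi_\ell(c)\xi_\ell$. For each $\pi$ that occurs, the terms with $\pi_\ell=\pi$ add up to $\operatorname{Tr}(\pi(\cdot)D_\pi)$, where $D_\pi$ is self-adjoint with range in the span of the corresponding $\xi'_\ell$. Diagonalizing the $D_\pi$ and keeping the nonzero eigenvalues, we get $g_m'=\sum\lambda_i\omega_i$, a finite sum, nonempty since $g_m'(X)>0$, in which the $p_i=p_{\omega_i}$ are mutually orthogonal and have ranges in these spans. Let $N_m$ be the next block of integers, of the right size. By \eqref{eq:cc}, $\pi_\ell(c')\xi'_\ell=\xi'_\ell$, so $c'p_i=p_i$ for $i\in N_m$.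

\emph{Orthogonal peaking elements.} We separate the $p_i$ from each other and from the old bumps by the spectrum of one element. For each $\pi$ let $T_\pi=\sum i\,p_i$, summed over $i\in N_m$ with $p_i\le z_\pi$. Lemma~\ref{lem:trans} gives $h\in A_{sa}$ with $hp_i=i\,p_i$ for $i\in N_m$. Put $h^\circ=c'hc'$. Then $h^\circ p_i=i\,p_i$, and $h^\circ(k_j-d_m)_+=0$ by \eqref{eq:cc}. Let $\psi_i\colon\mathbb R\to[0,1]$ be continuous, supported in $(i-\frac13,i+\frac13)$, with $\psi_i(i)=1$, and put $r_i=\psi_i(h^\circ)$. The $r_i$ are mutually orthogonal, and by (E2) $r_ip_i=p_i$ and $r_i(k_j-d_m)_+=0$, the latter because $\psi_i(0)=0$. Put $w_i=r_i(1-l_{\omega_i})r_i$. Then $0\le w_i\le r_i^2\le r_i\le1$, and $p_iw_ip_i=p_i(1-l_{\omega_i})p_i=p_i$, so $\omega_i(w_i)=1$. If a state $\kappa$ has $\kappa(w_i)=1$, then $\kappa(r_i)=1$, so $\kappa(1-l_{\omega_i})=\kappa(w_i)=1$ by (E3), and $\kappa=\omega_i$. So $w_i$ peaks at $\omega_i$. Lemma~\ref{lem:bump} with $\varepsilon=2^{-i}\delta/16$ gives $b_i,u_i,k_i$ satisfying (a). Finally $w_iw_{i'}=0$ for $i\ne i'$ in $N_m$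 and $w_i(k_j-d_m)_+=0$; since $k_i$ is a function of $w_i$ vanishing at $0$, (E2) gives (b).
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:range}]
Suppose $X\notin A_{sa}z_{at}$, and take the data of Lemma~\ref{lem:hump}. Let $e_i=2(k_i-\frac12)_+$. Then $0\le e_i\le1$ and $\chi_{\{1\}}(e_i)=\chi_{\{1\}}(k_i)$, so $e_i$ peaks at $\omega_i$. By (b), $d_m<\frac12$ and (E2), the $e_i$ are mutually orthogonal. Proposition~\ref{prop:encode} gives $\alpha\in\mathcal J(A)$ with $\omega_i\circ\alpha^{-1}=\omega_i\circ\Psi$ for all $i$. Put $y=\alpha^{-1}(x)\in A_{sa}$. Then $\omega_i(y)=\omega_i(X)$ for all $i$, so $g'_m(y)=g'_m(X)\ge\delta/2$ for all $m$. On the other hand $\|g_m'\|\le1$ and $g_m'(a_i)\to0$ for every $i$, and $(a_i)$ is dense, so $g'_m(y)\to0$. This is a contradiction.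
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:jordan}]
Let $x\in A_{sa}$. By Propositions~\ref{prop:range} and~\ref{prop:Psi}, $\Psi(x)=yz_{at}=\Psi(\varphi(y))$ for some $y\in A_{sa}$, and $x=\varphi(y)$ by Proposition~\ref{prop:inj}. Since $\varphi$ is complex-linear and $A=A_{sa}+iA_{sa}$, it is surjective.
\end{proof}

By Section~\ref{sec:reduction}, this completes the proofs of Theorems~\ref{thm:main}, \ref{thm:local} and~\ref{thm:XY}.

\begin{remark}
Separability was used for the strictly positive elements behind $l_\omega$ and $z(I)$, for the countable constructions in Lemmas~\ref{lem:D1} and~\ref{lem:D2} and the countable separating family in Proposition~\ref{prop:Q0}, for the passage from prime to primitive ideals in Lemma~\ref{lem:prime}, for the existence of regular levels in Lemma~\ref{lem:regular}, and for the reduction to sequences in Lemmas~\ref{lem:detect} and~\ref{lem:hump}. The unit was used throughout Section~\ref{sec:reduction}, where unitaries span $A$ and carry the identities of Lemma~\ref{lem:ident}, and in Lemma~\ref{lem:bump}, where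 a weak$^*$ cluster point of states has to be a state.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CDRV}
Chu, Dang, Russo and Ventura,
\emph{Surjective isometries of real C$^*$-algebras},
J. London Math. Soc. (2) \textbf{47} (1993), 97--118.

\bibitem{Mori}
Michiya Mori,
\emph{On 2-local nonlinear surjective isometries on normed spaces and C$^*$-algebras},
arXiv:1907.02172 (2019).

\bibitem{Pedersen}
Pedersen,
\emph{C$^*$-algebras and their automorphism groups}.

\end{thebibliography}
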